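\title{Existence of mutual asymptotic Fekete sequences}

\begin{abstract}
A Fekete configuration for an ample line bundle with a continuous metric is a maximizer of the associated Vandermonde determinant. A mutual asymptotic Fekete sequence is a sequence of point configurations that is asymptotically optimal for several metrized line bundles at once. We prove that finitely many metrized ample line bundles on a compact K\"ahler manifold admit such a sequence if and only if their equilibrium measures coincide, which confirms a conjecture posed in a paper of Hultgren. The proof takes an equidistributed sequence of points, blurs each point with the heat kernel, and shows that the resulting random configuration is nearly optimal on average for every bundle. We also show that independent samples from the equilibrium measure are asymptotically optimal, that this property characterizes the measure, and that the equivalence extends to countable families but fails for an uncountable family on an elliptic curve.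
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $X$ is a connected compact K\"ahler manifold of complex dimension $n\ge1$ with K\"ahler form $\omega$. We write $d$ for the Riemannian distance of $\omega$ and $dV=\omega^n$. Tensor powers of a line bundle $E$ are written additively, $\ell E$. A Hermitian metric on $E$ is identified with its \emph{weight} $\psi$: in a local holomorphic frame $\psi$ is a function, and a section $s$ of $\ell E$ has pointwise norm $|s|^2_{\ell\psi}=|s|^2e^{-2\ell\psi}$. The difference of two weights on $E$ is a function on $X$. We put $dd^c=\frac{i}{\pi}\partial\bar\partial$, so that for smooth $\psi$ the curvature form $dd^c\psi$ is globally defined and represents $c_1(E)$.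

\subsection{Fekete configurations}

Let $E$ be an ample line bundle, $\psi$ a continuous metric on $E$, and $\ell$ a positive integer, the \emph{level}. Let $N=\dim H^0(X,\ell E)$ and let $s_1,\dots,s_N$ be a basis. The \emph{Vandermonde determinant} is the function on $X^N$ given by
\begin{equation}\label{eq:vdm}
|D(x_1,\dots,x_N)|^2_\psi=\big|\det\big(s_a(x_i)\big)_{a,i}\big|^2\,e^{-2\ell\sum_{i=1}^N\psi(x_i)} .
\end{equation}
Concretely, choose a unit vector $e_i$ in the fiber of $\ell E$ over each $x_i$ and write $s_a(x_i)=\sigma_{ai}e_i$; then $|D(x)|^2_\psi=|\det(\sigma_{ai})|^2$. This function is continuous and symmetric in the points. It is nonzero at $x$ exactly when a section of $\ell E$ is determined by its values at $x_1,\dots,x_N$, and such $x$ exist because the evaluation functionals span the dual of $H^0(X,\ell E)$. A change of basis multiplies $|D|^2_\psi$ by a positive constant, so the ratio $|D|^2_\psi/\max|D|^2_\psi$ is intrinsic. The maximizers are the \emph{Fekete configurations}. They are good interpolation nodes: if $p$ is one, the Lagrange section $D(p_1,\dots,p_{i-1},\,\cdot\,,p_{i+1},\dots,p_N)/D(p)$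 has norm $1$ at $p_i$, vanishes at the other nodes, and has norm at most $1$ everywhere, so $\sup_X|s|_{\ell\psi}\le N\max_i|s(p_i)|_{\ell\psi}$ for every section $s$.

\begin{example}\label{ex:P1}
Let $X=\mathbb P^1$, $E=\mathcal O(1)$ and $\psi=\frac12\log(1+|z|^2)$ in the affine coordinate $z$. Sections of $\ell E$ are polynomials of degree at most $\ell$, so $N=\ell+1$, and in the monomial basis
\[
|D(z)|^2_\psi=\frac{\prod_{i<l}|z_i-z_l|^2}{\prod_i(1+|z_i|^2)^{\ell}}=\prod_{i<l}\chi(z_i,z_l)^2,\qquad \chi(z,w)^2=\frac{|z-w|^2}{(1+|z|^2)(1+|w|^2)} .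
\]
A Fekete configuration maximizes the product of the chordal distances between $\ell+1$ points on the sphere. Note that $\log|D|^2_\psi$ has about $\ell N/2$ terms; in general $\ell N$ is the scale on which $\log|D|^2_\psi$ is measured.
\end{example}

As $\ell\to\infty$, Fekete configurations distribute themselves according to a measure that we now recall. Since $E$ is ample, it has a smooth metric $\psi_0$ whose curvature $\theta=dd^c\psi_0$ is a K\"ahler form; put $V=\int_X\theta^n=E^n$. A function $u:X\to[-\infty,\infty)$, not identically $-\infty$, is \emph{$\theta$-psh} if $u+\psi_0$ is plurisubharmonic in every local frame; then $\theta_u=\theta+dd^cu$ is a closed positive current, and $\psi_0+u$ is a semipositive, possibly singular, metric on $E$. Write $g=\psi-\psi_0\in C(X)$. The projection of $\psi$ onto the semipositive metrics is $\mathcal P(\psi)=\psi_0+v$, where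
\begin{equation}\label{eq:envelope}
v=\sup\{w:\ w\ \text{is $\theta$-psh and}\ w\le g\}.
\end{equation}
The constant $\min g$ is a competitor, so $\min g\le v\le g$. The upper semicontinuous regularization $v^*$ is $\theta$-psh, and $v^*\le g$ because $g$ is continuous; so $v^*$ is a competitor and $v=v^*$ is a bounded $\theta$-psh function. The \emph{equilibrium measure} $\mu_{(E,\psi)}$ is the normalized non-pluripolar Monge--Amp\`ere measure of $\mathcal P(\psi)$; as $v$ is bounded, this is the probability measure $\theta_v^n/V$ in the sense of Bedford and Taylor. If $\psi$ is smooth and $dd^c\psi\ge0$, then $\mathcal P(\psi)=\psi$ and $\mu_{(E,\psi)}=(dd^c\psi)^n/V$. By a theorem of Berman, Boucksom and Witt Nystr\"om \cite{BBW}, the empirical measures of Fekete configurations converge weakly to $\mu_{(E,\psi)}$ as $\ell\to\infty$.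

\subsection{Several bundles at once}

Can one configuration be nearly optimal for several metrized bundles $(E_j,\psi_j)$? It must at least have about the right number of points for each of them. By asymptotic Riemann--Roch and Serre vanishing, $\dim H^0(X,\ell E)\sim\ell^nE^n/n!$, so the levels $\ell_j$ must be chosen with $\ell_j^nE_j^n$ asymptotically independent of $j$. The required ratios are irrational in general, and this is why real multiples of line bundles enter.

A \emph{pair} is $(L,\phi)=(\tau E,\tau\psi)$ with $\tau>0$ real, $E$ an ample line bundle and $\psi$ a continuous metric on $E$, where it is assumed that $L$ has no representation $L=\tau'E'$ with $\tau'>\tau$ and $E'$ a line bundle. The dimension and the Vandermonde determinant of $(L,\phi)$ at level $k$ are by definition those of $(E,\psi)$ at level $\lfloor k\tau\rfloor$. The projection $\mathcal P$ and the Monge--Amp\`ere operator are homogeneous, so $\mu_{(L,\phi)}=\mu_{(E,\psi)}$. Put $L^n=\tau^nE^n$ and $c=(L^n)^{1/n}$. The \emph{normalized pair} is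
\[
(c^{-1}L,c^{-1}\phi)=(\lambda E,\lambda\psi),\qquad \lambda=\tau/c=(E^n)^{-1/n}.
\]
The maximality of $\tau$ serves only to single out $E$. Our proofs use the representation $(\lambda E,\lambda\psi)$ and nothing else, so any choice that satisfies the definition is allowed.

Given pairs $(L_j,\phi_j)$ with normalized pairs $(\lambda_jE_j,\lambda_j\psi_j)$, put $\ell_j=\ell_j(k)=\lfloor k\lambda_j\rfloor$, let $N_j=N_j(k)=\dim H^0(X,\ell_jE_j)$, and let $|D_j|^2=|D_j^{(k)}|^2$ be the Vandermonde determinant of $(E_j,\psi_j)$ at level $\ell_j$. Then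
\begin{equation}\label{eq:dim}
\frac{\ell_j(k)}k\to\lambda_j,\qquad N_j(k)\sim\frac{\ell_j^nE_j^n}{n!}\sim\frac{k^n}{n!}\qquad(k\to\infty).
\end{equation}
If $x$ is a finite or infinite tuple of points with at least $N_j$ coordinates, $|D_j(x)|^2$ means $|D_j(x_1,\dots,x_{N_j})|^2$.

\begin{definition}\label{def:mutual}
Let $(L_1,\phi_1),\dots,(L_m,\phi_m)$ be pairs and $N=N(k)=\max_jN_j(k)$. A sequence $P_k\in X^{N(k)}$ is a \emph{mutual asymptotic Fekete sequence} if for every $j\in\{1,\dots,m\}$
\[
\lim_{k\to\infty}\frac1{kN}\log\frac{|D_j(P_k)|^2}{\max|D_j|^2}=0 .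
\]
For $m=1$ we say that the sequence is \emph{asymptotically Fekete}.
\end{definition}

It is convenient to name the quantity that must tend to zero. The \emph{gap} of $x$ for the $j$-th pair at level $k$ is
\begin{equation}\label{eq:gap}
\gamma_{j,k}(x)=-\frac1{kN_j(k)}\log\frac{|D_j^{(k)}(x)|^2}{\max|D_j^{(k)}|^2}\in[0,\infty],
\end{equation}
with $\gamma_{j,k}=0$ for the finitely many $k$ with $N_j(k)=0$. For a single pair we write $\gamma_k$, $N_k$ and $\ell$. Since $N_j/N\to1$ by \eqref{eq:dim}, the condition in Definition~\ref{def:mutual} says that $\gamma_{j,k}(P_k)\to0$ for every $j$.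

\begin{example}\label{ex:product}
Let $X=\mathbb P^1\times\mathbb P^1$, let $\omega_1,\omega_2$ be the pullbacks of the curvature form of Example~\ref{ex:P1}, and give $\mathcal O(1,1)$ and $\mathcal O(1,2)$ the product metrics, with curvatures $\omega_1+\omega_2$ and $\omega_1+2\omega_2$. The top powers are $2\,\omega_1\wedge\omega_2$ and $4\,\omega_1\wedge\omega_2$, so both equilibrium measures equal $\omega_1\wedge\omega_2$. Here $\lambda_1=1/\sqrt2$, $\lambda_2=1/2$, $N_1=(\ell_1+1)^2$ and $N_2=(\ell_2+1)(2\ell_2+1)$, both asymptotic to $k^2/2$. A mutual asymptotic Fekete sequence consists of nodes that are asymptotically optimal both for polynomials of bidegree $(\ell_1,\ell_1)$ and for polynomials of bidegree $(\ell_2,2\ell_2)$.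
\end{example}

It is known that the existence of a mutual asymptotic Fekete sequence forces
\begin{equation}\label{eq:star}
\mu_{(L_1,\phi_1)}=\dots=\mu_{(L_m,\phi_m)},
\end{equation}
and the conjecture posed in \cite{Hu} is that \eqref{eq:star} is also sufficient. We prove it.

\begin{theorem}\label{thm:main}
The pairs $(L_1,\phi_1),\dots,(L_m,\phi_m)$ admit a mutual asymptotic Fekete sequence if and only if \eqref{eq:star} holds.
\end{theorem}

When all $E_j$ are the same bundle, the Fekete configurations of the first pair already serve for all pairs (Remark~\ref{rem:same}). For different bundles the determinants $D_j$ vanish along different hypersurfaces, and equidistribution gives no control on how close a configuration is to them: making two points equal does not change the limit of the empirical measures but makes every $D_j$ vanish. Theorem~\ref{thm:families}(ii) below shows that Fekete configurations of one pair can indeed fail for a second pair with the same equilibrium measure. So the configuration has to be chosen with all pairs in view. We choose it at random, from a law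 that does not refer to any of the bundles.

\subsection{Random points and infinite families}

The simplest law of this kind is independent sampling from the common measure. It also works, and it singles out the equilibrium measure.

\begin{theorem}\label{thm:iid}
Let $(\lambda E,\lambda\psi)$ be a normalized pair, $\mu=\mu_{(E,\psi)}$, and let $x=(x_1,x_2,\dots)$ be independent points of $X$ with common law $\nu$.
\begin{enumerate}
\item[(i)] If $\nu=\mu$, then $\mathbb E\,\gamma_k(x)\to0$.
\item[(ii)] Conversely, if $\gamma_k(x)\to0$ in probability, even only along a subsequence of levels $k$, then $\nu=\mu$.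
\item[(iii)] If $\nu=\mu$ has a density in $L^q(dV)$ for some $q>1$, then $\gamma_k(x)\to0$ almost surely.
\end{enumerate}
\end{theorem}

If \eqref{eq:star} holds, part (i) and Markov's inequality show that $N(k)$ independent points with the common law satisfy $\max_j\gamma_{j,k}\to0$ in probability: a random configuration is nearly optimal for all pairs at once.

\begin{theorem}\label{thm:families}
\begin{enumerate}
\item[(i)] Let $(L_j,\phi_j)$, $j\in\mathbb N$, be a countable family of pairs. There exist $x^{(k)}\in X^{\mathbb N}$ with $\lim_k\gamma_{j,k}(x^{(k)})=0$ for every $j$ if and only if all $\mu_{(L_j,\phi_j)}$ coincide. If the common measure has a density in $L^q(dV)$ for some $q>1$, one can take $x^{(k)}=x$ independent of $k$.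
\item[(ii)] This fails for uncountable families. Let $X$ be an elliptic curve with origin $0$ and $\omega$ the invariant form with $\int_X\omega=1$. For $a\in X$ let $(\mathcal O(a),\phi_a)$ be the pullback under $x\mapsto x-a$ of $(\mathcal O(0),\phi)$, where $dd^c\phi=\omega$. All these pairs have $c=1$, dimension $k$ at level $k$, and equilibrium measure $\omega$. Yet for every choice of $P_k\in X^k$, the set of $a$ for which $\{P_k\}$ fails to be asymptotically Fekete for $(\mathcal O(a),\phi_a)$ is comeager, and in particular nonempty.
\end{enumerate}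
\end{theorem}

Section~\ref{sec:necessity} treats necessity. Section~\ref{sec:model} shows the mechanism behind sufficiency for polynomials in one variable, and Sections~\ref{sec:heat} and~\ref{sec:proof} carry it out in general; apart from the equidistribution of Fekete configurations, they use only the heat equation. Theorem~\ref{thm:iid} needs pluripotential theory and is proved in Section~\ref{sec:iid}, and Theorem~\ref{thm:families} in Section~\ref{sec:families}.

\section{Empirical measures and the necessity of the condition}\label{sec:necessity}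

For $y\in X^b$ let $\nu_y=\frac1b\sum_{i=1}^b\delta_{y_i}$, and for a tuple $x$ with at least $b$ coordinates let $x|_b=(x_1,\dots,x_b)$. The $1$-Wasserstein distance $W_1(\nu,\nu')$ of two probability measures on $X$ is the infimum of $\int d(x,x')\,d\pi(x,x')$ over measures $\pi$ on $X\times X$ with marginals $\nu$ and $\nu'$. It is at most $\operatorname{diam}X$ and metrizes weak convergence. We use three facts.

\emph{Matching.} For $y,p\in X^N$,
\begin{equation}\label{eq:birkhoff}
W_1(\nu_y,\nu_p)=\min_{\sigma}\frac1N\sum_{i=1}^Nd(y_i,p_{\sigma(i)}),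
\end{equation}
the minimum being over permutations. Indeed, each permutation defines a coupling. Conversely, a coupling $\pi$ gives the doubly stochastic matrix $B_{il}=N\pi(\{(y_i,p_l)\})/(m_im'_l)$, where $m_i$ and $m'_l$ are the multiplicities of $y_i$ in $y$ and of $p_l$ in $p$, and its cost is $\frac1N\sum_{i,l}B_{il}\,d(y_i,p_l)$. By Birkhoff's theorem the extreme points of the set of doubly stochastic matrices are the permutation matrices, so this linear function attains its minimum at one of them.

\emph{Truncation.} If $b\le b'$, then $\nu_{x|_{b'}}=\frac b{b'}\nu_{x|_b}+(1-\frac b{b'})\nu'$ for a probability measure $\nu'$, so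
\begin{equation}\label{eq:trunc}
W_1(\nu_{x|_b},\nu_{x|_{b'}})\le\big(1-\tfrac b{b'}\big)\operatorname{diam}X .
\end{equation}

\emph{Sampling.} If $x_1,x_2,\dots$ are independent with law $\nu$, then $\nu_{x|_b}\to\nu$ weakly as $b\to\infty$, almost surely: apply the strong law of large numbers to a countable dense subset of $C(X)$.

The link between Vandermonde determinants and the equilibrium measure is the following result on the asymptotics of the maxima and the differentiability of the energy at equilibrium.

\begin{theorem}[Berman--Boucksom \cite{BB}]\label{thm:BB}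
Let $E$ be ample and $\psi$ a continuous metric. For $w\in C(X)$ the limit
\[
\mathcal A(w)=\lim_{\ell\to\infty}\frac1{2\ell N}\Big(\log\max|D|^2_\psi-\log\max|D|^2_{\psi+w}\Big)
\]
exists, where both determinants at level $\ell$ are computed in the same basis, and
$\frac{d}{ds}\big|_{s=0}\mathcal A(sw)=\int w\,d\mu_{(E,\psi)}$.
\end{theorem}

The next lemma contains, for $x^{(i)}$ Fekete, the theorem of \cite{BBW} quoted above. We record the short deduction for nearly optimal configurations because it gives all the necessity statements at once.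

\begin{lemma}\label{lem:equi}
Let $\ell_i\to\infty$ be levels, $N_i=\dim H^0(X,\ell_iE)$, and let $x^{(i)}\in X^{N_i}$ satisfy
\[
\varepsilon_i:=\frac1{2\ell_iN_i}\Big(\log\max|D|^2_\psi-\log|D(x^{(i)})|^2_\psi\Big)\to0 .
\]
Then $\nu_{x^{(i)}}\to\mu_{(E,\psi)}$ weakly.
\end{lemma}

\begin{proof}
The probability measures on $X$ form a weakly compact metrizable space, so it suffices to show that every limit $\nu$ of a subsequence equals $\mu_{(E,\psi)}$. Let $w\in C(X)$ and $s\in\mathbb R$. By \eqref{eq:vdm},
\[
\log\max|D|^2_{\psi+sw}\ge\log|D(x^{(i)})|^2_{\psi+sw}=\log|D(x^{(i)})|^2_\psi-2\ell_iN_i\,s\int w\,d\nu_{x^{(i)}} ,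
\]
and hence
\[
\frac1{2\ell_iN_i}\Big(\log\max|D|^2_\psi-\log\max|D|^2_{\psi+sw}\Big)\le\varepsilon_i+s\int w\,d\nu_{x^{(i)}} .
\]
In the limit, $\mathcal A(sw)\le s\int w\,d\nu$ for all real $s$, with equality at $s=0$. The function $s\mapsto s\int w\,d\nu-\mathcal A(sw)$ has a minimum at $0$ and is differentiable there, so its derivative $\int w\,d\nu-\int w\,d\mu_{(E,\psi)}$ vanishes.
\end{proof}

\begin{lemma}\label{lem:necessity}
Suppose that $\gamma_{1,k}(x^{(k)})\to0$ and $\gamma_{2,k}(x^{(k)})\to0$ for two pairs and tuples $x^{(k)}$ with at least $\max(N_1,N_2)$ coordinates. Then $\mu_{(L_1,\phi_1)}=\mu_{(L_2,\phi_2)}$.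
\end{lemma}

\begin{proof}
Since $k/\ell_j$ is bounded for large $k$, Lemma~\ref{lem:equi} gives $\nu_{x^{(k)}|_{N_j}}\to\mu_{(L_j,\phi_j)}$ for $j=1,2$. By \eqref{eq:dim} we have $N_1/N_2\to1$, so by \eqref{eq:trunc} the two sequences have the same limit.
\end{proof}

This proves the ``only if'' parts of Theorems~\ref{thm:main} and~\ref{thm:families}(i), and it is where the normalization by $c_j$ is essential.

\begin{remark}[One bundle, several metrics]\label{rem:same}
Suppose $E_1=E_2$, so that the levels and dimensions agree, and $\mu_{(E_1,\psi_1)}=\mu_{(E_2,\psi_2)}$. Let $w=\psi_2-\psi_1$, use one basis, let $M_j=\max|D_j|^2$, and let $p,p'$ be Fekete configurations for $\psi_1,\psi_2$. Then $\log|D_2(p)|^2=\log M_1-2\ell N\int w\,d\nu_p$ and $\log M_1\ge\log|D_1(p')|^2=\log M_2+2\ell N\int w\,d\nu_{p'}$. Hence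
\[
\log M_2-\log|D_2(p)|^2\le2\ell N\Big(\int w\,d\nu_p-\int w\,d\nu_{p'}\Big)=o(\ell N),
\]
because $\nu_p$ and $\nu_{p'}$ have the same limit. The argument uses that $|D_2|^2/|D_1|^2$ depends continuously on the empirical measure, which has no analogue for different bundles.
\end{remark}

\section{The model case: polynomials in one variable}\label{sec:model}

Suppose that $p$ is a Fekete configuration and that $y$ is another configuration whose points can be matched with those of $p$ so that $\frac1N\sum_id(y_i,p_i)$ is small. We would like to conclude that $y$ is nearly optimal. This is false as it stands, since $y$ may have a repeated point. It becomes true on average once each $y_i$ is replaced by a random point near it. We verify this in the setting of Example~\ref{ex:P1}.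

Let $p,y\in\mathbb C^N$ with $N=\ell+1$, let $r>0$, and let $Z_1,\dots,Z_N$ be independent with $Z_i$ uniform on the disk of radius $r$ about $y_i$. We claim that
\begin{equation}\label{eq:model}
\mathbb E\log|D(Z)|^2_\psi\ \ge\ \log|D(p)|^2_\psi-\ell N\Big[r+\Big(1+\frac2r\Big)\frac1N\sum_{i=1}^N|y_i-p_i|\Big].
\end{equation}
Let $a_r(\zeta)$ be the average of $\log|\cdot|^2$ over the disk of radius $r$ about $\zeta$. Then
\[
a_r(\zeta)=\log|\zeta|^2\quad(|\zeta|\ge r),\qquad a_r(\zeta)=\log r^2+\frac{|\zeta|^2}{r^2}-1\quad(|\zeta|\le r).
\]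
The first formula is the mean value property. For the second, the Euclidean Laplacian of $\log|\zeta|^2$ is $4\pi\delta_0$, so both sides have Laplacian $4/r^2$ in the disk, and they agree on its boundary. Two properties can be read off:
\[
a_r(\zeta)\ge\log|\zeta|^2\quad(\text{as }\log t\le t-1),\qquad |\nabla a_r|\le2/r .
\]
Now fix all points $x_l$ with $l\ne i$. The part of $\log|D|^2_\psi$ that depends on the $i$-th point is $f(z)=\sum_{l\ne i}\log|z-x_l|^2-2\ell\psi(z)$, with $\ell$ logarithmic terms. Each term satisfies $a_r(y_i-x_l)\ge a_r(p_i-x_l)-\frac2r|y_i-p_i|\ge\log|p_i-x_l|^2-\frac2r|y_i-p_i|$. Moreover $|\nabla\psi|=|z|/(1+|z|^2)\le\frac12$, so $2\ell\psi(Z_i)\le2\ell\psi(p_i)+\ell(r+|y_i-p_i|)$. Therefore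
\begin{equation}\label{eq:model1}
\mathbb E f(Z_i)\ge f(p_i)-\ell\Big[r+\Big(1+\frac2r\Big)|y_i-p_i|\Big].
\end{equation}
The loss does not depend on the points $x_l$. So we may replace $p_1$ by $Z_1$, then $p_2$ by $Z_2$ with $Z_1$ held fixed, and so on; adding the $N$ losses gives \eqref{eq:model}.

Three features of this computation drive the general proof. The cost of moving one point is $\ell$ times a small number, so the total cost is small on the scale $\ell N$: first let the matching distance tend to $0$ with $r$ fixed, then let $r\to0$. The cost is uniform in the other points. And the law of $Z$ depends on $y$ and $r$ only, not on $p$ or on the bundle, so the same $Z$ can be compared with the Fekete configurations of several pairs.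

In general $D$ does not factor and there is no global chart. What survives is that $\log|D|^2$, as a function of one point, is $f=\log|s|^2_{\ell\psi_0}$ for a section $s$ of $\ell E$. Its Laplacian is bounded below by $-C\ell$, which replaces the sub-mean value inequality, and therefore has total mass $O(\ell)$, which replaces the count of $\ell$ logarithmic terms. An averaging operator on $X$ that turns a lower bound on the Laplacian directly into a sub-mean value inequality is the heat semigroup.

\section{Moving one point}\label{sec:heat}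

Define $\Delta u=\operatorname{tr}_\omega dd^cu$, that is, $(\Delta u)\,\omega^n=n\,dd^cu\wedge\omega^{n-1}$. If $dd^cu\ge-b\,\omega$, then $\Delta u\ge-nb$. Because $\omega$ is K\"ahler, $\Delta$ is a positive multiple of the Laplace--Beltrami operator, and $\int_X\Delta u\,dV=0$ for smooth $u$ by Stokes' theorem. Let $H_t=e^{t\Delta}$, $H_tu(x)=\int h_t(x,z)u(z)\,dV(z)$. We recall the standard properties: the kernel $h_t$ is smooth, symmetric and, as $X$ is connected, positive for $t>0$; $\int h_t(x,z)\,dV(z)=1$; $H_{s+t}=H_sH_t$; $\frac d{dt}H_tu=H_t\Delta u$ for smooth $u$; and $H_tg\to g$ uniformly as $t\to0$ for continuous $g$. The probability measure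
\[
\rho^t_x=h_t(x,\cdot)\,dV
\]
is the blurred version of the point $x$. Since $h_t$ is smooth on the compact space $X\times X$, there is $\Lambda_t<\infty$ with
\begin{equation}\label{eq:lip}
\sup_z|h_t(x,z)-h_t(y,z)|\le\Lambda_t\,d(x,y).
\end{equation}

To use \eqref{eq:lip} on $f=\log|s|^2_{\ell\psi_0}$ we need an $L^1$ bound on the oscillation of $f$, and what we control is the mass of $\Delta f$. The next lemma converts one into the other. For $u\in L^1(dV)$ let $\bar u$ be its average.

\begin{lemma}\label{lem:poincare}
Let $c_0=\min_{X\times X}h_1>0$ and $\kappa=c_0\operatorname{Vol}(X)$. Then $\|u-\bar u\|_{L^1}\le\kappa^{-1}\|\Delta u\|_{L^1}$ for all smooth $u$.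
\end{lemma}

\begin{proof}
Note that $0<\kappa\le1$. Let $w\in L^1$ have mean zero. Then $H_1w(x)=\int(h_1(x,z)-c_0)w(z)\,dV(z)$ with a nonnegative kernel, so $\|H_1w\|_{L^1}\le(1-\kappa)\|w\|_{L^1}$. By symmetry of the kernel, every $H_s$ preserves the mean and does not increase the $L^1$ norm. Hence $\|H_sw\|_{L^1}\le(1-\kappa)^{\lfloor s\rfloor}\|w\|_{L^1}$, and $\int_0^\infty(1-\kappa)^{\lfloor s\rfloor}ds=\kappa^{-1}$. Apply this to $w=\Delta u$ in $u-H_Tu=-\int_0^TH_s\Delta u\,ds$ to get $\|u-H_Tu\|_{L^1}\le\kappa^{-1}\|\Delta u\|_{L^1}$, and to $w=u-\bar u$ to get $H_Tu\to\bar u$ in $L^1$ as $T\to\infty$.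
\end{proof}

Fix $E$, $\psi_0$ and $\theta=dd^c\psi_0$ as in Section~\ref{sec:intro}, and $A\ge0$ with $\theta\le A\omega$. Put
\[
C_1=2nA,\qquad C_2=2C_1\operatorname{Vol}(X)/\kappa,\qquad K_t=C_2\Lambda_t .
\]
These constants depend on $\omega$, $E$, $\psi_0$ and $t$, but not on the level or on the section.

\begin{lemma}\label{lem:one}
Let $\ell\ge1$, $0\ne s\in H^0(X,\ell E)$ and $f=\log|s|^2_{\ell\psi_0}$. For all $t>0$ and $x,y\in X$:
\begin{enumerate}
\item[(a)] $H_tf(x)\ge f(x)-C_1\ell t$;
\item[(b)] $f\in L^1(dV)$ and $\|f-\bar f\|_{L^1}\le C_2\ell$;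
\item[(c)] $|H_tf(x)-H_tf(y)|\le K_t\,\ell\,d(x,y)$.
\end{enumerate}
Consequently, for all $p,y\in X$,
\begin{equation}\label{eq:one}
\int f\,d\rho^t_y\ \ge\ f(p)-\ell\big[C_1t+K_t\,d(y,p)\big].
\end{equation}
\end{lemma}

\begin{proof}
The function $f$ has logarithmic poles, so we regularize it in a way that keeps the lower bound on the Laplacian. For $0<\varepsilon\le1$ let $f_\varepsilon=\log(|s|^2_{\ell\psi_0}+\varepsilon)$, a smooth function with $f_\varepsilon\downarrow f$ as $\varepsilon\downarrow0$. On $\{s\ne0\}$ we have $f_\varepsilon=\xi(f)$ with $\xi(r)=\log(e^r+\varepsilon)$, where $\xi'=e^r/(e^r+\varepsilon)\in(0,1)$ and $\xi''=\varepsilon e^r/(e^r+\varepsilon)^2\ge0$. There $\log|s|^2$ is pluriharmonic in a local frame, so $dd^cf=-2\ell\theta\ge-2\ell A\omega$ and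
\[
dd^cf_\varepsilon=\xi'(f)\,dd^cf+\xi''(f)\,\tfrac i\pi\partial f\wedge\bar\partial f\ \ge\ -2\ell A\,\omega .
\]
The set $\{s\ne0\}$ is dense and $f_\varepsilon$ is smooth, so the inequality holds on $X$. Thus $\Delta f_\varepsilon\ge-C_1\ell$.

(a) Since $\frac d{dt}H_tf_\varepsilon=H_t\Delta f_\varepsilon\ge-C_1\ell$, we get $H_tf_\varepsilon(x)\ge f_\varepsilon(x)-C_1\ell t\ge f(x)-C_1\ell t$. The functions $f_\varepsilon$ are bounded above by $\max f_1$, so $H_tf_\varepsilon(x)\downarrow H_tf(x)$ by monotone convergence.

(b) Take $x$ with $s(x)\ne0$. By (a), $H_1f(x)>-\infty$; as $f$ is bounded above and $h_1\ge c_0$, this gives $f\in L^1$. The function $\Delta f_\varepsilon$ has integral zero and negative part at most $C_1\ell$, so $\|\Delta f_\varepsilon\|_{L^1}\le2C_1\ell\operatorname{Vol}(X)$, and Lemma~\ref{lem:poincare} gives $\|f_\varepsilon-\bar f_\varepsilon\|_{L^1}\le C_2\ell$. Since $f\le f_\varepsilon\le f_1$, dominated convergence gives $f_\varepsilon\to f$ in $L^1$, and the bound passes to the limit.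

(c) Both $\rho^t_x$ and $\rho^t_y$ have mass $1$, so
\[
H_tf(x)-H_tf(y)=\int(f-\bar f)(z)\big(h_t(x,z)-h_t(y,z)\big)\,dV(z),
\]
and (c) follows from (b) and \eqref{eq:lip}.

Finally, $\int f\,d\rho^t_y=H_tf(y)\ge H_tf(p)-K_t\ell\,d(y,p)\ge f(p)-C_1\ell t-K_t\ell\,d(y,p)$.
\end{proof}

Inequality \eqref{eq:one} is the general form of \eqref{eq:model1}. Only the upper bound $\theta\le A\omega$ was used, not the positivity of $\theta$.

\section{Moving all points: proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix a level $\ell\ge1$ with $N=\dim H^0(X,\ell E)\ge1$ and a basis. For probability measures $\sigma_1,\dots,\sigma_N$ on $X$ put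
\[
F(\sigma_1,\dots,\sigma_N)=\int_{X^N}\log|D|^2_{\psi_0}\,d\sigma_1\cdots d\sigma_N\in[-\infty,\infty).
\]
The integrand is continuous with values in $[-\infty,\infty)$ and bounded above. So $F$ is well defined, and by Tonelli's theorem it can be computed as an iterated integral in any order. It is symmetric in its arguments. We work with the smooth metric $\psi_0$, to which Lemma~\ref{lem:one} applies, and return to $\psi=\psi_0+g$ through
\begin{equation}\label{eq:g}
\log|D(x)|^2_\psi=\log|D(x)|^2_{\psi_0}-2\ell\sum_{i=1}^Ng(x_i).
\end{equation}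

\begin{lemma}[Replacement]\label{lem:replace}
Let $\sigma,\sigma'$ be probability measures and $b\in\mathbb R$ such that $\int f\,d\sigma'\ge\int f\,d\sigma-b$ for every $f=\log|s|^2_{\ell\psi_0}$ with $0\ne s\in H^0(X,\ell E)$. Then replacing $\sigma$ by $\sigma'$ in one argument of $F$ lowers $F$ by at most $b$, whatever the other arguments are.
\end{lemma}

\begin{proof}
Let $i$ be the argument in question and fix $x_l$ for $l\ne i$, together with unit vectors in the fibers over them. Expanding the determinant along the $i$-th column gives $|D(x)|^2_{\psi_0}=|s(x_i)|^2_{\ell\psi_0}$, where $s=\sum_a\pm m_as_a$ and the minors $m_a$ do not involve $x_i$. So $\int\log|D|^2_{\psi_0}\,d\sigma'(x_i)\ge\int\log|D|^2_{\psi_0}\,d\sigma(x_i)-b$; if $s=0$, both sides are $-\infty$. Integrate over the other variables.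
\end{proof}

\begin{proposition}\label{prop:key}
For all $t>0$ and $y,p\in X^N$,
\begin{equation}\label{eq:key0}
F(\rho^t_{y_1},\dots,\rho^t_{y_N})\ \ge\ \log|D(p)|^2_{\psi_0}-\ell N\big[C_1t+K_tW_1(\nu_y,\nu_p)\big].
\end{equation}
If $p$ is a Fekete configuration for $\psi$, $M=\max|D|^2_\psi$, and $Z_1,\dots,Z_N$ are independent with $Z_i\sim\rho^t_{y_i}$, then
\begin{equation}\label{eq:key}
\log M-\mathbb E\log|D(Z)|^2_\psi\ \le\ \ell N\Big[C_1t+K_tW_1(\nu_y,\nu_p)+2\Big(\int H_tg\,d\nu_y-\int g\,d\nu_p\Big)\Big].
\end{equation}
\end{proposition}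

\begin{proof}
By symmetry and \eqref{eq:birkhoff} we may reorder $p$ so that $\sum_id(y_i,p_i)=NW_1(\nu_y,\nu_p)$. Start from $F(\delta_{p_1},\dots,\delta_{p_N})=\log|D(p)|^2_{\psi_0}$ and replace $\delta_{p_i}$ by $\rho^t_{y_i}$ for $i=1,\dots,N$ in turn. By \eqref{eq:one} and Lemma~\ref{lem:replace}, the $i$-th replacement costs at most $\ell[C_1t+K_td(y_i,p_i)]$. Summing gives \eqref{eq:key0}. By \eqref{eq:g},
\[
\mathbb E\log|D(Z)|^2_\psi=F(\rho^t_{y_1},\dots,\rho^t_{y_N})-2\ell\sum_iH_tg(y_i),\qquad\log|D(p)|^2_{\psi_0}=\log M+2\ell\sum_ig(p_i),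
\]
and inserting these in \eqref{eq:key0} gives \eqref{eq:key}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Necessity is Lemma~\ref{lem:necessity}. Assume \eqref{eq:star} and let $\mu$ be the common measure. Choose a sequence $y=(y_1,y_2,\dots)$ in $X$ with $\nu_{y|_b}\to\mu$ as $b\to\infty$; almost every independent sample of $\mu$ will do. We want every initial segment to equidistribute because the $j$-th pair sees only the first $N_j$ points. Fix $t>0$ and let $Z_1,\dots,Z_{N(k)}$ be independent with $Z_i\sim\rho^t_{y_i}$.

For each $j$ fix a reference metric on $E_j$, with the associated $g_j$, $C_{1,j}$ and $K_{t,j}$, and let $p=p^{(j,k)}$ be a Fekete configuration for $(E_j,\psi_j)$ at level $\ell_j(k)$. For large $k$, \eqref{eq:key} applied to $y|_{N_j}$ gives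
\[
\mathbb E\,\gamma_{j,k}(Z)\le\frac{\ell_j}k\Big[C_{1,j}t+K_{t,j}W_1(\nu_{y|_{N_j}},\nu_p)+2\Big(\int H_tg_j\,d\nu_{y|_{N_j}}-\int g_j\,d\nu_p\Big)\Big].
\]
Let $k\to\infty$ with $t$ fixed. Then $\nu_{y|_{N_j}}\to\mu$ by the choice of $y$, and $\nu_p\to\mu_{(L_j,\phi_j)}=\mu$ by Lemma~\ref{lem:equi} and hypothesis \eqref{eq:star}. So the Wasserstein term tends to $0$, and the last term tends to $2\int(H_tg_j-g_j)\,d\mu$. Hence
\[
\limsup_{k\to\infty}\mathbb E\,\gamma_{j,k}(Z)\le\lambda_j\big(C_{1,j}t+2\|H_tg_j-g_j\|_\infty\big).
\]
Let $I_k=\inf_{P\in X^{N(k)}}\sum_{j=1}^m\gamma_{j,k}(P)\ge0$. An infimum is at most an average, so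
\[
\limsup_{k\to\infty}I_k\le\sum_{j=1}^m\lambda_j\big(C_{1,j}t+2\|H_tg_j-g_j\|_\infty\big)\qquad\text{for every }t>0 .
\]
The left side does not depend on $t$ and the right side tends to $0$ with $t$, so $I_k\to0$. Choose $P_k$ with $\sum_j\gamma_{j,k}(P_k)\le I_k+\frac1k$. All gaps are nonnegative, so $\gamma_{j,k}(P_k)\to0$ for each $j$.
\end{proof}

\begin{remark}
Hypothesis \eqref{eq:star} is used once, to match one sequence $y$ with the Fekete configurations of every pair. Continuity of $\psi_j$ gives $\int g_j\,d\nu_p\to\int g_j\,d\mu$ and $H_tg_j\to g_j$. Ampleness enters through \eqref{eq:dim} and Lemma~\ref{lem:equi}. The limit $k\to\infty$ is taken first because nothing bounds $K_t$ as $t\to0$, just as the factor $2/r$ in \eqref{eq:model} is unbounded. Nothing about $\mu$ was used except that it is the limit of the measures $\nu_p$.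
\end{remark}

\section{Independent samples from the equilibrium measure}\label{sec:iid}

\begin{example}\label{ex:iid}
In Example~\ref{ex:P1}, $\lambda=1$, $\ell=k$, $N=k+1$, and $\mu=dd^c\psi$ is the normalized area measure on the sphere, with $\mu(|z|^2\le s)=s/(1+s)$. So $\chi(z,0)^2=|z|^2/(1+|z|^2)$ is uniform on $[0,1]$, and by rotation invariance $\mathbb E\log\chi(x_i,x_l)^2=\int_0^1\log r\,dr=-1$. Thus $\mathbb E\log|D(x)|^2_\psi=-k(k+1)/2$. The vectors $\big(\binom ka^{1/2}z^a(1+|z|^2)^{-k/2}\big)_{a=0}^k$ have length $1$, so Hadamard's inequality gives $\max|D|^2_\psi\cdot\prod_{a=0}^k\binom ka\le1$. Counting the exponent of $j$ in $(k!)^{k+1}/\big(\prod_aa!\big)^2$ gives $\prod_a\binom ka=\prod_{j=1}^kj^{\,2j-k-1}$, and the exponents sum to $0$. Therefore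
\[
0\le\mathbb E\,\gamma_k\le\frac12-\frac1{k(k+1)}\sum_{j=1}^k(2j-k-1)\log\frac jk\ \longrightarrow\ \frac12-\int_0^1(2r-1)\log r\,dr=0 .
\]
\end{example}

In general we start from Proposition~\ref{prop:key}. If the centers $y_i$ are themselves independent with law $\mu$, the blurred points are independent with law $H_t\mu=\int\rho^t_y\,d\mu(y)$, and it remains to remove the blur. This step needs a property of $\mu$ beyond being a weak limit: if the law had an atom, then $x_1=x_2$ with positive probability and $\mathbb E\gamma_k=\infty$. By Lemma~\ref{lem:replace}, what is needed is that $\int f\,d\mu$ is not much smaller than $\int H_tf\,d\mu$, uniformly over all $f=\log|s|^2_{\ell\psi_0}$. For $s\ne0$ the function $f/2\ell$ is $\theta$-psh, since in a local frame $f/2\ell+\psi_0=\frac1{2\ell}\log|s|^2$. So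
\begin{equation}\label{eq:fK}
f=2\ell(u+\text{constant}),\qquad u\in\mathcal K:=\{u\ \theta\text{-psh}:\ \sup_Xu=0\},
\end{equation}
and uniformity will come from compactness of $\mathcal K$. We recall the facts that we use; here $\theta$ must be K\"ahler.
\begin{enumerate}
\item[(P1)] $\theta$-psh functions are in $L^1(dV)$ and are determined by their $L^1$ classes, and $\mathcal K$ is compact in $L^1(dV)$ \cite{GZ}.
\item[(P2)] Every $\theta$-psh function is the pointwise limit of a decreasing sequence of smooth $\theta$-psh functions \cite{BK}.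
\item[(P3)] (Bedford--Taylor.) For bounded $\theta$-psh $w_1,\dots,w_r$ the products $\theta_{w_1}\wedge\dots\wedge\theta_{w_r}$ are closed positive currents, symmetric and multilinear, of total mass $V$ when $r=n$. If $T$ is such a product with $r=n-1$ and $a,b$ are differences of bounded $\theta$-psh functions, then $\int a\,dd^cb\wedge T=\int b\,dd^ca\wedge T$.
\item[(P4)] (Tian; Zeriahi.) There is $\beta>0$ with $\sup_{u\in\mathcal K}\int e^{-\beta u}\,dV<\infty$.
\end{enumerate}

The functional $u\mapsto\int u\,d\mu$ is not obviously continuous for the $L^1(dV)$ topology, since $\mu$ may be singular. We approximate $\mu$ by measures with smooth densities, in a sense strong enough to be uniform on $\mathcal K$. Let $v$ be the envelope \eqref{eq:envelope} and let $v_i\downarrow v$ be smooth $\theta$-psh functions as in (P2). The convergence is uniform. Indeed, for $\varepsilon>0$ the compact sets $\{v_i\ge g+\varepsilon\}$ decrease and their intersection $\{v\ge g+\varepsilon\}$ is empty. So for large $i$ we have $v_i-\varepsilon\le g$, hence $v_i-\varepsilon$ is a competitor in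 \eqref{eq:envelope} and $v\le v_i\le v+\varepsilon$. Put $\mu_i=\theta_{v_i}^n/V$, a probability measure with smooth density.

\begin{lemma}\label{lem:dini}
The functional $u\mapsto\int u\,d\mu$ is finite and $L^1$-continuous on $\mathcal K$, and
\[
\eta(t):=\sup_{u\in\mathcal K}\Big(\int H_tu\,d\mu-\int u\,d\mu\Big)\to0\qquad(t\to0).
\]
\end{lemma}

\begin{proof}
\emph{Continuity.} Let $u$ be bounded and $\theta$-psh, and $T_r=\theta_v^r\wedge\theta_{v_i}^{n-1-r}$. Then $\theta_v^n-\theta_{v_i}^n=\sum_{r=0}^{n-1}dd^c(v-v_i)\wedge T_r$. By (P3) and $dd^cu=\theta_u-\theta$,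
\[
\Big|V\!\int u\,d(\mu-\mu_i)\Big|=\Big|\sum_{r=0}^{n-1}\int(v-v_i)\,dd^cu\wedge T_r\Big|\le\|v-v_i\|_\infty\sum_{r=0}^{n-1}\int(\theta_u+\theta)\wedge T_r=2nV\|v-v_i\|_\infty .
\]
The bound does not involve $u$. For $u\in\mathcal K$ apply it to $\max(u,-b)$, which is bounded and $\theta$-psh, and let $b\to\infty$. By monotone convergence the integrals tend to $\int u\,d\mu$ and $\int u\,d\mu_i$, and the latter is finite because $\mu_i$ has a bounded density. So $\int u\,d\mu$ is finite and $|\int u\,d\mu-\int u\,d\mu_i|\le2n\|v-v_i\|_\infty$ on $\mathcal K$. The functionals $u\mapsto\int u\,d\mu_i$ are $L^1$-continuous and converge uniformly on $\mathcal K$, so the limit is continuous.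

\emph{Monotone convergence in $t$.} Let $C=nA$ and $H_0=\mathrm{id}$. Let $u\in\mathcal K$ and let $u_i\downarrow u$ be as in (P2). From $dd^cu_i\ge-\theta\ge-A\omega$ we get $\frac d{dt}H_tu_i=H_t\Delta u_i\ge-C$, so $H_su_i+Cs\le H_tu_i+Ct$ for $0\le s\le t$. Monotone convergence in $i$ gives the same for $u$. Thus $H_tu+Ct$ is nondecreasing in $t\ge0$ and bounded below by $u$. Also $H_tu\le H_tu_i\to u_i$ as $t\to0$ for each $i$, so $H_tu+Ct\downarrow u$ pointwise as $t\downarrow0$. These functions are at most $Ct$, so $\int H_tu\,d\mu+Ct\downarrow\int u\,d\mu$.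

\emph{Uniformity.} For $t>0$ the functional $u\mapsto\int H_tu\,d\mu+Ct$ is $L^1$-continuous, because $|H_tu-H_tu'|\le(\max h_t)\|u-u'\|_{L^1}$. These continuous functions on the compact space $\mathcal K$ decrease to a continuous function, so by Dini's theorem they converge uniformly. Hence $\eta(t)+Ct\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iid}(i)]
Write $N=N_k$, let $p$ be a Fekete configuration for $\psi$ at level $\ell=\lfloor k\lambda\rfloor$, and $M=\max|D|^2_\psi$. Let $y_1,y_2,\dots$ be independent with law $\mu$ and fix $t>0$. Averaging \eqref{eq:key0} over $y|_N$ and using Tonelli's theorem,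
\[
F(H_t\mu,\dots,H_t\mu)\ge\log|D(p)|^2_{\psi_0}-\ell N\big[C_1t+K_t\,\mathbb E\,W_1(\nu_{y|_N},\nu_p)\big].
\]
By \eqref{eq:fK}, $\int f\,d(H_t\mu)-\int f\,d\mu=2\ell\big(\int H_tu\,d\mu-\int u\,d\mu\big)\le2\ell\eta(t)$ for every $f=\log|s|^2_{\ell\psi_0}$ with $s\ne0$. So Lemma~\ref{lem:replace}, applied $N$ times, gives $F(\mu,\dots,\mu)\ge F(H_t\mu,\dots,H_t\mu)-2\ell N\eta(t)$. By \eqref{eq:g}, $\mathbb E\log|D(x)|^2_\psi=F(\mu,\dots,\mu)-2\ell N\int g\,d\mu$ and $\log|D(p)|^2_{\psi_0}=\log M+2\ell N\int g\,d\nu_p$. Altogether
\[
\mathbb E\,\gamma_k(x)\le\frac\ell k\Big[C_1t+K_t\,\mathbb E\,W_1(\nu_{y|_N},\nu_p)+2\eta(t)+2\Big(\int g\,d\mu-\int g\,d\nu_p\Big)\Big].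
\]
As $k\to\infty$, $\nu_p\to\mu$ by Lemma~\ref{lem:equi} and $\nu_{y|_N}\to\mu$ almost surely; since $W_1\le\operatorname{diam}X$, the expected distance tends to $0$. Hence $\limsup_k\mathbb E\gamma_k\le\lambda(C_1t+2\eta(t))$ for every $t>0$, and Lemma~\ref{lem:dini} concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iid}(ii)]
Pass to a further subsequence along which $\gamma_k(x)\to0$ almost surely. For almost every realization, $\nu_{x|_{N_k}}\to\mu$ along this subsequence by Lemma~\ref{lem:equi}, and $\nu_{x|_{N_k}}\to\nu$ by the law of large numbers.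
\end{proof}

For (iii) we must show that $\gamma_k$ concentrates at its mean, with summable error probabilities. Changing one point changes $\log|D|^2_\psi$ by an amount of order $\ell$ in every moment, and a martingale decomposition turns this into fluctuations of order $\ell\sqrt N$. A variance bound would give error probabilities of order $1/N_k$, which by \eqref{eq:dim} are not summable when $n=1$; fourth moments give $1/N_k^2$. We use Burkholder's inequality: there is a universal constant $C_B$ such that $\mathbb E|\sum_id_i|^4\le C_B\,\mathbb E(\sum_id_i^2)^2$ for every finite sequence of martingale differences $d_i\in L^4$.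

\begin{proof}[Proof of Theorem~\ref{thm:iid}(iii)]
Let $\mu=\varrho\,dV$ with $\varrho\in L^q$, $1<q<\infty$, and $q'=q/(q-1)$. There is a constant $C_0$ with $r^{4q'}\le C_0e^{\beta r}$ for $r\ge0$. By H\"older's inequality and (P4), $\int u^4\,d\mu\le\|\varrho\|_{L^q}\big(C_0\int e^{-\beta u}dV\big)^{1/q'}$ is bounded on $\mathcal K$. This is the only use of the density. Put $B=\sup_{u\in\mathcal K}\|u\|_{L^4(\mu)}+\|g\|_\infty<\infty$.

Let $N=N_k$ and $S=\log|D(x_1,\dots,x_N)|^2_\psi$. It is bounded above, and integrable for large $k$ by (i). Let $\mathcal F_i$ be the $\sigma$-algebra generated by $x_1,\dots,x_i$ and $d_i=\mathbb E[S\,|\,\mathcal F_i]-\mathbb E[S\,|\,\mathcal F_{i-1}]$, so that $S-\mathbb ES=\sum_{i=1}^Nd_i$. Let $S^{(i)}$ be $S$ with $x_i$ replaced by an independent copy $x_i'$. Both $\mathbb E[S^{(i)}|\mathcal F_i]$ and $\mathbb E[S|\mathcal F_{i-1}]$ are obtained by fixing $x_1,\dots,x_{i-1}$ and integrating the remaining arguments against $\mu$, so they agree and $d_i=\mathbb E[S-S^{(i)}\,|\,\mathcal F_i]$. By Jensen's inequality, $\mathbb Ed_i^4\le\mathbb E|S-S^{(i)}|^4$.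

Since $S$ is finite almost surely, for almost every choice of the points $x_l$, $l\ne i$, the section $s$ from the proof of Lemma~\ref{lem:replace} is nonzero. For such a choice, \eqref{eq:g} and \eqref{eq:fK} give $S-S^{(i)}=2\ell[(u-g)(x_i)-(u-g)(x_i')]$ with $u\in\mathcal K$, whose $L^4$ norm in $(x_i,x_i')$ is at most $4\ell B$. Integrating over the other points, $\mathbb Ed_i^4\le(4\ell B)^4$. By Burkholder's inequality and $(\sum_id_i^2)^2\le N\sum_id_i^4$,
\[
\mathbb E|S-\mathbb ES|^4\le C_BN^2(4\ell B)^4,\qquad\text{so}\qquad\mathbb E|\gamma_k-\mathbb E\gamma_k|^4=\frac{\mathbb E|S-\mathbb ES|^4}{k^4N^4}\le\frac{C_B(4\lambda B)^4}{N_k^2}.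
\]
By \eqref{eq:dim} and $n\ge1$ this is summable in $k$. Markov's inequality and the Borel--Cantelli lemma give $\gamma_k-\mathbb E\gamma_k\to0$ almost surely, and $\mathbb E\gamma_k\to0$ by (i).
\end{proof}

\section{Countable and uncountable families}\label{sec:families}

The proof of Theorem~\ref{thm:main} used finiteness of the family only to add up the gaps. For a countable family a weighted sum of truncated gaps plays the same role.

\begin{proof}[Proof of Theorem~\ref{thm:families}(i)]
Necessity is Lemma~\ref{lem:necessity}, applied to the pairs with indices $1$ and $j$. Suppose that all equilibrium measures equal $\mu$, and let $x\in X^{\mathbb N}$ have independent coordinates with law $\mu$. Put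
\[
G_k(x)=\sum_{j\ge1}2^{-j}\min\big(1,\gamma_{j,k}(x)\big),\qquad e_k=\mathbb E\,G_k(x).
\]
For each $j$, $\mathbb E\min(1,\gamma_{j,k})\le\min(1,\mathbb E\gamma_{j,k})\to0$ by Theorem~\ref{thm:iid}(i), so $e_k\to0$ by dominated convergence in $j$. Choose $x^{(k)}$ with $G_k(x^{(k)})\le e_k$. Then $\min(1,\gamma_{j,k}(x^{(k)}))\le2^je_k\to0$ for each $j$. If $\mu$ has an $L^q$ density, Theorem~\ref{thm:iid}(iii) gives for each $j$ an event of probability one on which $\gamma_{j,k}(x)\to0$, and any $x$ in the intersection of these countably many events works for all $j$.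
\end{proof}

For an uncountable family the zero sets of the determinants can sweep out the whole configuration space. On an elliptic curve this is visible already at level $k=1$: the determinant of $\mathcal O(a)$ is its canonical section, which vanishes at $a$, so every point is a zero of some $D_a$. At level $k$ every configuration is a zero of $k^2$ of the determinants, with parameters that become dense as $k$ grows, and a Baire category argument finds parameters that are bad at infinitely many levels.

\begin{proof}[Proof of Theorem~\ref{thm:families}(ii)]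
Write $X=\mathbb C/\Gamma$ and $[z]$ for the divisor of a point $z$, so $\mathcal O(a)=\mathcal O([a])$. This bundle has degree $1$. Hence $c=1$, and a representation $\mathcal O(a)=\tau'E'$ forces $\tau'\deg E'=1$ with $\deg E'$ a positive integer, so $\tau'\le1$ and $(\mathcal O(a),\phi_a)$ is a normalized pair with $\lambda=1$. By Riemann--Roch the dimension at level $k$ is $k$. By translation invariance $dd^c\phi_a=\omega\ge0$, so $\mathcal P(\phi_a)=\phi_a$ and the equilibrium measure is $\omega$.

Let $P_k=(x_1,\dots,x_k)$. Pulling back a basis of $H^0(X,k\mathcal O(0))$ by translation gives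
\[
R_k(a):=\frac{|D_a(P_k)|^2}{\max|D_a|^2}=\frac{|D_0(x_1-a,\dots,x_k-a)|^2}{\max|D_0|^2},
\]
which is continuous in $a$. Suppose $ka=\sum_lx_l$ in the group $X$, that is, $\sum_l(x_l-a)=0$. By Abel's theorem $\sum_l[x_l-a]-k[0]$ is the divisor of a meromorphic function, so some nonzero section of $k\mathcal O(0)$ vanishes at all points $x_l-a$. The evaluation matrix is then singular and $R_k(a)=0$. The solutions of $ka=\sum_lx_l$ form a coset of the $k$-torsion subgroup $\frac1k\Gamma/\Gamma$, and any given disk in $X$ meets every such coset once $k$ is large. Hence for each $b\ge1$ the set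
\[
U_b=\bigcup_{k\ge b}\{a\in X:\ R_k(a)<e^{-k^3}\}
\]
is open and dense, so $\bigcap_bU_b$ is comeager, and nonempty by Baire's theorem. For $a\in\bigcap_bU_b$ there are infinitely many $k$ with $\frac1{k\cdot k}\log R_k(a)<-k$, so $\{P_k\}$ is not asymptotically Fekete for $(\mathcal O(a),\phi_a)$.
\end{proof}

\begin{remark}
The bad set is large in category but can be null in measure. The gap for $(\mathcal O(a),\phi_a)$ is jointly continuous in $(a,x)$ with values in $[0,\infty]$, and Theorem~\ref{thm:iid}(iii) applies to each $a$. By Fubini's theorem, for almost every independent sample $x$ of $\omega$ the sequence $P_k=x|_k$ is asymptotically Fekete for $\omega$-almost every $a$.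
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB} Berman and Boucksom, \emph{Invent. Math.} 181 (2010).

\bibitem{BBW} Berman, Boucksom and Witt Nystr\"om, \emph{Acta Math.} 207 (2011).

\bibitem{BK} B{\l}ocki and Ko{\l}odziej, \emph{Proc. AMS} (2007).

\bibitem{GZ} Guedj and Zeriahi, \emph{J. Geom. Anal.} (2005).

\bibitem{Hu} Jakob Hultgren, \emph{Mutual Asymptotic Fekete Sequences}, arXiv:2106.04613 (2021).

\end{thebibliography}
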